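\title{Punctured solutions of the higher order Hardy--H\'enon equation: a necessary and sufficient condition}

\begin{abstract}
Let $m,n\ge1$ be integers, $p>1$, $\sigma\in\mathbb R$ and $\theta=(2m+\sigma)/(p-1)$. We prove that the equation $(-\Delta)^mu=|x|^\sigma u^p$ has a nonnegative, nontrivial classical solution in $\mathbb R^n\setminus\{0\}$, with no condition at the origin, if and only if it has a solution of the form $C_0|x|^{-\theta}$ with $C_0>0$, that is, if and only if $\prod_{k=0}^{m-1}(\theta+2k)(n-2-2k-\theta)>0$. The same condition characterizes the existence of weak supersolutions. When it holds, the mean of $(|x|^\theta u)^p$ over long annuli, in the logarithmic scale, is asymptotically at most $C_0^p$. The proof tests the equation against $|x|^{\theta+2m-n}\varphi(\log|x|)$, which turns it into an inequality with constant coefficients on the line. Two examples show that the result fails for $0<p<1$ and in a punctured ball.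
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $m,n\ge1$ be integers, $p>1$ and $\sigma\in\mathbb R$. We consider the higher order Hardy--H\'enon equation away from the origin,
\begin{equation}\label{eq:HH}
(-\Delta)^mu=|x|^\sigma u^p\qquad\text{in }\mathbb R^n\setminus\{0\}.
\end{equation}
A \emph{punctured solution} is a function $u\in C^{2m}(\mathbb R^n\setminus\{0\})$ with $u\ge0$, $u\not\equiv0$, that satisfies \eqref{eq:HH} at every point. No condition is imposed at the origin or at infinity.

The equation has a scaling symmetry. Put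
\[
\theta=\frac{2m+\sigma}{p-1},\qquad\text{so that}\qquad \theta+2m+\sigma=p\theta .
\]
If $u$ solves \eqref{eq:HH}, then so does $\lambda^\theta u(\lambda x)$ for every $\lambda>0$. The radial functions fixed by this symmetry are the multiples of $|x|^{-\theta}$, and they are the first candidates for solutions. For $b\in\mathbb R$ one has $(-\Delta)^m|x|^{-b}=P(b)|x|^{-b-2m}$ (see Lemma~\ref{lem:log}), where
\begin{equation}\label{eq:P}
P(b)=\prod_{k=0}^{m-1}(b+2k)(n-2-2k-b).
\end{equation}
Hence $C_0|x|^{-\theta}$ with $C_0>0$ solves \eqref{eq:HH} exactly when $C_0^{p-1}=P(\theta)$, and the condition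
\begin{equation}\label{eq:star}
P(\theta)>0
\end{equation}
is sufficient for the existence of a punctured solution. Ng\^o and Ye \cite{NY} asked, for $m\ge2$, whether it is also necessary:

\begin{quote}
Does a punctured solution exist only if \eqref{eq:star} holds? If the answer is negative in general, is it positive at least for $n\ge2m$, $\sigma>-2m$ and $p>1$?
\end{quote}

The case $m=1$, $n=2$ suggests a positive answer. There $P(\theta)=-\theta^2$ is never positive. If $u\ge0$ solves \eqref{eq:HH} and $\bar u(t)$ is the mean of $u$ over the circle of radius $e^t$, then $\bar u''(t)$ is $e^{2t}$ times the mean of $\Delta u\le0$. A nonnegative concave function on $\mathbb R$ is constant, so the mean of $|x|^\sigma u^p$ vanishes on every circle, and $u\equiv0$.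

For $m\ge2$ this kind of argument is not available, because $u\ge0$ and $(-\Delta)^mu\ge0$ give no sign for $-\Delta u$. For $m=2$, the function $|x|^{-b}$ has $\Delta^2|x|^{-b}>0$ both for $0<b<n-4$ and for $b>\max\{n-2,0\}$, while $-\Delta|x|^{-b}=b(n-2-b)|x|^{-b-2}$ is positive in the first range and negative in the second. Moreover, \eqref{eq:star} in general describes several intervals of $\theta$ separated by gaps. Inside a gap there is no homogeneous radial solution, but one could imagine a solution that oscillates around $|x|^{-\theta}$, is not radial, or follows one power at the origin and another at infinity. For $0<p<1$ the last possibility does occur (Proposition~\ref{prop:C}). For $p>1$ none of them does, even for the inequality in the weak sense.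

\begin{definition}\label{def:weak}
A \emph{weak punctured supersolution} is a function $u\in L^p_{\mathrm{loc}}(\mathbb R^n\setminus\{0\})$ with $u\ge0$ a.e., not a.e.\ zero, such that
\begin{equation}\label{eq:weak}
\int|x|^\sigma u^p\,\Phi\,dx\le\int u\,(-\Delta)^m\Phi\,dx\qquad\text{for all }0\le\Phi\in C_c^\infty(\mathbb R^n\setminus\{0\}).
\end{equation}
\end{definition}

This is the weak form of $(-\Delta)^mu\ge|x|^\sigma u^p$ in $\mathbb R^n\setminus\{0\}$.

\begin{theorem}\label{thm:A}
Let $m,n\ge1$ be integers, $p>1$ and $\sigma\in\mathbb R$. The following are equivalent: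
\begin{itemize}
\item[(i)] $P(\theta)>0$;
\item[(ii)] equation \eqref{eq:HH} has a punctured solution;
\item[(iii)] there is a weak punctured supersolution.
\end{itemize}
\end{theorem}

Both parts of the question therefore have a positive answer, and the restrictions $n\ge2m$, $\sigma>-2m$ are not needed. Since the zeros of $P$ are explicit, so is the range of existence.

\begin{corollary}\label{cor:range}
Let $Z$ be the list of the $2m$ numbers $-2k$ and $n-2-2k$, $0\le k\le m-1$, with repetitions kept. A punctured solution exists if and only if $\theta\notin Z$ and the number of elements of $Z$ greater than $\theta$, counted with multiplicity, has the parity of $m$. If $n\ge2m$ and $\sigma>-2m$, then $\theta>0$, and with $z_0=0$, $z_j=n-2m+2(j-1)$ for $1\le j\le m$, and $z_{m+1}=+\infty$, a punctured solution exists if and only if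
\[
\theta\in\bigcup_{0\le j\le m,\ j\ \mathrm{even}}(z_j,z_{j+1}).
\]
\end{corollary}

For $n>2m$ and $\sigma>-2m$ the first interval $0<\theta<n-2m$ is the range $p>(n+\sigma)/(n-2m)$; for $n=2m$ it is empty. The last interval $\theta>n-2$, which corresponds to $p$ close to $1$, is admissible exactly when $m$ is even. For example, let $m=2$, $n=5$, $\sigma=0$. Then $\theta=4/(p-1)$, $z_1=1$, $z_2=3$, and $\Delta^2u=u^p$ has a punctured solution in $\mathbb R^5\setminus\{0\}$ if and only if $p>5$ or $1<p<7/3$.

When \eqref{eq:star} holds, the same method shows that the homogeneous solution is the largest one on average. We write $|S^{n-1}|$ for the measure of the unit sphere; for $n=1$ the sphere is $S^0=\{\pm1\}$ with counting measure.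

\begin{theorem}\label{thm:B}
Let $m,n\ge1$ be integers, $p>1$, $\sigma\in\mathbb R$, and assume $P(\theta)>0$. There is $C=C(n,m,p,\sigma)$ such that every weak punctured supersolution satisfies, for all $R>0$ and $\Lambda\ge e$,
\[
\frac{1}{|S^{n-1}|\log\Lambda}\int_{R<|x|<\Lambda R}|x|^{p\theta-n}u^p\,dx\le P(\theta)^{p/(p-1)}+\frac{C}{\log\Lambda}.
\]
The constant $P(\theta)^{p/(p-1)}$ is sharp: for $u=C_0|x|^{-\theta}$ with $C_0^{p-1}=P(\theta)$ the left side equals $C_0^p=P(\theta)^{p/(p-1)}$.
\end{theorem}

The annulus has mass $|S^{n-1}|\log\Lambda$ for the scale invariant measure $|x|^{-n}dx$, so the left side is the mean of $(|x|^\theta u)^p$ over the annulus for that measure.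

Finally, two hypotheses of Theorem~\ref{thm:A} cannot be dropped. For $0<p<1$ we define $\theta$ and punctured solutions by the same formulas.

\begin{proposition}\label{prop:C}
\begin{itemize}
\item[(a)] The condition $p>1$ cannot be replaced by $p>0$, $p\ne1$. If $m=2$, $n\ge4$, $0<p<1$ and $-4<\sigma<-2-2p$, then $P(\theta)<0$, yet \eqref{eq:HH} has a positive punctured solution.
\item[(b)] The equation must hold in all of $\mathbb R^n\setminus\{0\}$. If $n\ge2m$ and $\sigma>-2m$, then for every $p>1$, whether or not \eqref{eq:star} holds, there is a positive $C^{2m}$ solution of $(-\Delta)^mu=|x|^\sigma u^p$ in $B_1\setminus\{0\}$.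
\end{itemize}
\end{proposition}

Throughout, $p'=p/(p-1)$ is the conjugate exponent, so $1/p+1/p'=1$.

\section{Logarithmic variables and the idea of the proof}\label{sec:idea}

Write $r=|x|$, $t=\log r$ and $\partial=d/dt$. Dilations of $x$ are translations of $t$, so in this variable a scale invariant equation has constant coefficients. For a polynomial $Q$ we denote by $Q(\partial)$ the differential operator obtained by substituting $\partial$ for the variable; such operators commute with each other.

\begin{lemma}\label{lem:log}
Let $b\in\mathbb R$ and $\varphi\in C^{2m}(\mathbb R)$. Then in $\mathbb R^n\setminus\{0\}$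
\begin{equation}\label{eq:log}
(-\Delta)^m\bigl(r^{-b}\varphi(t)\bigr)=r^{-b-2m}\,P(b-\partial)\varphi(t).
\end{equation}
Moreover, $P(n-2m-s)=P(s)$ as polynomials in $s$.
\end{lemma}

\begin{proof}
For a radial function $f$ we have $\Delta f=f_{rr}+\frac{n-1}{r}f_r$. Since $rf_r=\partial f$ and $r^2f_{rr}=\partial(\partial-1)f$, this gives $\Delta f=r^{-2}\partial(\partial+n-2)f$. From $\partial(e^{-bt}\varphi)=e^{-bt}(\partial-b)\varphi$ we obtain
\[
-\Delta(r^{-b}\varphi)=r^{-b-2}(b-\partial)(n-2-b+\partial)\varphi .
\]
The right side has the same form as the argument on the left, with $b+2$ in place of $b$. Applying the formula with $b,b+2,\dots,b+2(m-1)$ gives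
\[
(-\Delta)^m(r^{-b}\varphi)=r^{-b-2m}\prod_{k=0}^{m-1}(b-\partial+2k)\bigl(n-2-2k-(b-\partial)\bigr)\varphi ,
\]
which is \eqref{eq:log}. For the symmetry, $P(n-2m-s)=\prod_{k}(n-2m+2k-s)(s+2m-2-2k)$, and the substitution $k\mapsto m-1-k$ turns the $k$th pair of factors into $(n-2-2k-s)(s+2k)$.
\end{proof}

With $\varphi\equiv1$, \eqref{eq:log} is the formula for $(-\Delta)^m|x|^{-b}$ used in Section~\ref{sec:intro}. With $b=\theta$ it shows that a radial function $u=r^{-\theta}w(t)$ solves \eqref{eq:HH} if and only if
\begin{equation}\label{eq:ode}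
P(\theta-\partial)w=w^p\qquad\text{on }\mathbb R,
\end{equation}
because $-\theta-2m=\sigma-p\theta$. The operator on the left is $P(\theta)$ plus terms that are derivatives, and derivatives average to zero. This observation is the whole idea.

\subsection*{Periodic solutions}
Suppose that $w\ge0$, $w\not\equiv0$, is a periodic solution of \eqref{eq:ode}, and let $\langle\cdot\rangle$ denote the mean over a period. Then
\[
\langle w^p\rangle=P(\theta)\langle w\rangle .
\]
Both means are positive, so $P(\theta)>0$: this is Theorem~\ref{thm:A}. By H\"older's inequality $\langle w\rangle\le\langle w^p\rangle^{1/p}$, so $\langle w^p\rangle^{1/p'}\le P(\theta)$: this is Theorem~\ref{thm:B}.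

\subsection*{Boundary terms: the case $m=1$, $p=2$}
For a general solution, integration over an interval $[a,b]$ leaves boundary terms in $w,w',\dots,w^{(2m-1)}$, about which nothing is known: $w$ might grow exponentially, and its derivatives have no sign. The remedy is to move all derivatives onto a cut-off function and to let the nonlinearity absorb what they produce. For $m=1$ and $p=2$, equation \eqref{eq:ode} reads
\[
-w''+\beta w'+P(\theta)w=w^2,\qquad\beta=2\theta+2-n .
\]
Let $0\le\eta\le1$ be smooth, equal to $1$ on $[a,b]$ and supported in $[a-1,b+1]$, and let $E=[a-1,a]\cup[b,b+1]$. Multiplying by $\varphi\in C_c^\infty(\mathbb R)$ and integrating by parts gives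
\[
\int w^2\varphi=P(\theta)\int w\varphi-\int w\,(\varphi''+\beta\varphi').
\]
The choice $\varphi=\eta$ bounds the last integral by a constant times $(\int_Ew^2)^{1/2}$, which the left side does not control, because $\eta$ vanishes at the outer ends of $E$. Take instead $\varphi=\eta^4$. Then $\varphi'=4\eta^3\eta'$ and $\varphi''=12\eta^2\eta'^2+4\eta^3\eta''$ are supported in $E$ and bounded by a constant times $\eta^2=\varphi^{1/2}$. By the Cauchy--Schwarz inequality and $|E|=2$,
\[
\int w^2\varphi\le P(\theta)\int w\varphi+K'\Bigl(\int_Ew^2\varphi\Bigr)^{1/2},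
\]
with $K'$ independent of $a$ and $b$ if $\eta$ has the same shape at the ends for all $a,b$. Now the error involves the same quantity as the left side, to a power less than one. If $P(\theta)\le0$, then $Y=\int w^2\varphi$ satisfies $Y\le K'Y^{1/2}$, so $Y\le K'^2$ however long $[a,b]$ is. Thus $w\in L^2(\mathbb R)$; then the error tends to zero as $a\to-\infty$ and $b\to\infty$, and $w=0$.

To carry this out in general we need a form of \eqref{eq:ode} for nonradial weak supersolutions, and the right power of $\eta$ for given $m$ and $p$.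

\section{Reduction to the line and the basic estimate}\label{sec:reduction}

Let $u$ be a weak punctured supersolution. In polar coordinates $x=e^t\omega$, $\omega\in S^{n-1}$, Lebesgue measure is $dx=e^{nt}\,dt\,d\omega$. Put $w(t,\omega)=e^{\theta t}u(e^t\omega)$ and, for a.e.\ $t$,
\[
W(t)=\frac1{|S^{n-1}|}\int_{S^{n-1}}w(t,\omega)\,d\omega,\qquad F(t)=\frac1{|S^{n-1}|}\int_{S^{n-1}}w(t,\omega)^p\,d\omega .
\]
If the test function in \eqref{eq:weak} is radial, then $u$ enters only through $F$ on the left and $W$ on the right. This is why nonradial functions cost nothing: the only link needed between the two sides is $W\le F^{1/p}$.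

It remains to choose the power of $r$ in the test function $\Phi=r^{-b}\varphi(t)$. The left side of \eqref{eq:weak} carries the weight $e^{(\sigma-p\theta-b+n)t}$ and, by \eqref{eq:log}, the right side carries $e^{(-\theta-b-2m+n)t}$. The two exponents are equal, and they vanish for $b=n-2m-\theta$. By the symmetry of $P$, the operator acting on $\varphi$ is then $P(n-2m-\theta-\partial)=P(\theta+\partial)$, the formal adjoint of the operator in \eqref{eq:ode}.

\begin{lemma}\label{lem:line}
Let $u$ be a weak punctured supersolution. Then for $a<b$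
\begin{equation}\label{eq:Fint}
\int_a^bF\,dt=\frac1{|S^{n-1}|}\int_{e^a<|x|<e^b}|x|^{p\theta-n}u^p\,dx<\infty ,
\end{equation}
$F$ is not a.e.\ zero, $0\le W\le F^{1/p}$ a.e., and
\begin{equation}\label{eq:line}
\int_{\mathbb R}F\varphi\,dt\le\int_{\mathbb R}W\,P(\theta+\partial)\varphi\,dt\qquad\text{for all }0\le\varphi\in C_c^\infty(\mathbb R).
\end{equation}
\end{lemma}

\begin{proof}
Identity \eqref{eq:Fint} follows from Tonelli's theorem, since $|x|^{p\theta-n}u^p\,dx=w^p\,dt\,d\omega$. The integral is finite because $u\in L^p_{\mathrm{loc}}(\mathbb R^n\setminus\{0\})$, and it is positive for some $a<b$ because $u$ is not a.e.\ zero. The bound $W\le F^{1/p}$ is H\"older's inequality for the probability measure $d\omega/|S^{n-1}|$; in particular $W\in L^p_{\mathrm{loc}}(\mathbb R)$.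

Given $0\le\varphi\in C_c^\infty(\mathbb R)$, let $\Phi(x)=r^{\theta+2m-n}\varphi(\log r)$. It is nonnegative, smooth, and supported in a compact annulus, so it is admissible in \eqref{eq:weak}. Lemma~\ref{lem:log} with $b=n-2m-\theta$ gives $(-\Delta)^m\Phi=r^{\theta-n}P(\theta+\partial)\varphi$. Therefore
\[
|x|^\sigma u^p\Phi\,dx=e^{(\sigma-p\theta+\theta+2m)t}\,w^p\varphi\,dt\,d\omega=w^p\varphi\,dt\,d\omega,\qquad
u\,(-\Delta)^m\Phi\,dx=w\,P(\theta+\partial)\varphi\,dt\,d\omega .
\]
Integrating in $\omega$ and dividing by $|S^{n-1}|$ turns \eqref{eq:weak} into \eqref{eq:line}.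
\end{proof}

Now we choose $\varphi$. Each derivative of $\eta^q$ costs one power of $\eta$, there are $2m$ derivatives, and H\"older's inequality requires the factor $(\eta^q)^{1/p}$ to survive. So we need $q-2m\ge q/p$, that is, $q\ge2mp'$; for $m=1$, $p=2$ this is $q\ge4$. Let $q$ be the least integer with $q\ge2mp'$. Fix once and for all a nondecreasing $\chi\in C^\infty(\mathbb R)$ with $\chi=0$ on $(-\infty,-1]$ and $\chi=1$ on $[0,\infty)$. For $a<b$ let
\[
\eta(t)=\chi(t-a)\chi(b-t),\qquad\varphi_{a,b}=\eta^q,\qquad E_{a,b}=[a-1,a]\cup[b,b+1].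
\]
Then $\varphi_{a,b}\in C_c^\infty(\mathbb R)$, $0\le\varphi_{a,b}\le1$, $\varphi_{a,b}=1$ on $[a,b]$, and $\varphi_{a,b}=0$ outside $[a-1,b+1]$.

\begin{lemma}\label{lem:basic}
There is $K'=K'(n,m,p,\sigma)$ such that for every weak punctured supersolution and all $a<b$, with $\varphi=\varphi_{a,b}$ and $E=E_{a,b}$,
\begin{equation}\label{eq:basic}
\int F\varphi\,dt\le P(\theta)\int W\varphi\,dt+K'\Bigl(\int_EF\varphi\,dt\Bigr)^{1/p}.
\end{equation}
\end{lemma}

\begin{proof}
By Taylor's formula $P(\theta+\partial)=P(\theta)+\sum_{j=1}^{2m}\alpha_j\partial^j$ with $\alpha_j=P^{(j)}(\theta)/j!$. The derivatives $\partial^j\varphi$, $j\ge1$, vanish outside $E$, where $\varphi$ is locally constant.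

For $0\le j\le2m$ we have $\partial^j(\eta^q)=\eta^{q-j}R_j$, where $R_j$ is a polynomial in $\eta,\eta',\dots,\eta^{(j)}$ whose coefficients depend only on $q$ and $j$. Indeed $R_0=1$, and
\[
\partial(\eta^{q-j}R_j)=\eta^{q-j-1}\bigl((q-j)\eta'R_j+\eta\,\partial R_j\bigr).
\]
On $[a-1,a]$ we have $\eta=\chi(t-a)$, because $b-t\ge0$ there, and on $[b,b+1]$ we have $\eta=\chi(b-t)$. So on $E$ each $|\eta^{(i)}|$ is at most $\sup|\chi^{(i)}|$, and $|R_j|\le c_j$ with $c_j$ independent of $a$ and $b$. Since $0\le\eta\le1$ and $q-j\ge q-2m\ge q/p$, we get $|\partial^j\varphi|\le c_j\varphi^{1/p}$ on $E$. With $K=\sum_{j=1}^{2m}|\alpha_j|c_j$,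
\[
\bigl|P(\theta+\partial)\varphi-P(\theta)\varphi\bigr|\le K\varphi^{1/p}\mathbf 1_E .
\]
By $W\le F^{1/p}$, H\"older's inequality and $|E|=2$,
\[
\int_EW\varphi^{1/p}\,dt\le\int_E(F\varphi)^{1/p}\,dt\le2^{1/p'}\Bigl(\int_EF\varphi\,dt\Bigr)^{1/p}.
\]
Inserting both bounds in \eqref{eq:line} gives \eqref{eq:basic} with $K'=2^{1/p'}K$.
\end{proof}

The dimension $n$ and the exponent $\sigma$ enter \eqref{eq:basic} only through the numbers $P(\theta)$ and $K'$, which explains why no restriction on them appears in the results.

\section{Existence and nonexistence}\label{sec:A}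

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(i)$\Rightarrow$(ii). The function $C_0|x|^{-\theta}$ with $C_0=P(\theta)^{1/(p-1)}$ is a punctured solution.

(ii)$\Rightarrow$(iii). A punctured solution $u$ is continuous in $\mathbb R^n\setminus\{0\}$, so it lies in $L^p_{\mathrm{loc}}$ and is not a.e.\ zero. Multiply \eqref{eq:HH} by $\Phi$ and integrate by parts $2m$ times. No boundary terms appear, because $\Phi$ has compact support in the open set where $u$ is $C^{2m}$. So \eqref{eq:weak} holds with equality.

(iii)$\Rightarrow$(i). Let $u$ be a weak punctured supersolution and suppose $P(\theta)\le0$. For $T>0$ let $\varphi=\varphi_{-T,T}$, $E=E_{-T,T}$ and $Y_T=\int F\varphi\,dt$, which is finite by \eqref{eq:Fint}. Since $W\ge0$, the term $P(\theta)\int W\varphi$ in \eqref{eq:basic} is nonpositive, and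
\begin{equation}\label{eq:two}
Y_T\le K'\Bigl(\int_EF\varphi\,dt\Bigr)^{1/p}\le K'\,Y_T^{1/p}.
\end{equation}
We use \eqref{eq:two} twice. The outer inequality gives $Y_T^{1/p'}\le K'$, so $\int_{-T}^TF\le Y_T\le K'^{\,p'}$ for all $T$, and $F\in L^1(\mathbb R)$ by monotone convergence. This is not yet a contradiction, but it makes the error small: $\int_EF\varphi\le\int_{|t|\ge T}F\to0$ as $T\to\infty$. The first inequality in \eqref{eq:two} now gives $\int_{-T}^TF\le Y_T\to0$. Hence $F=0$ a.e., contrary to Lemma~\ref{lem:line}.
\end{proof}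

The argument treats the endpoints $P(\theta)=0$ and the gaps $P(\theta)<0$ in the same way. It uses $p>1$ in the choice of $q$, in H\"older's inequality, and in passing from $Y_T\le K'Y_T^{1/p}$ to an upper bound for $Y_T$. It uses the whole punctured space when both components of $E$ are sent to infinity. Section~\ref{sec:C} shows what happens without either.

\begin{remark}
Another power of $r$ in the test function amounts to using $e^{\gamma t}\eta^q$, $\gamma\ne0$, in \eqref{eq:line}. Since $P(\theta+\partial)(e^{\gamma t}\eta^q)=e^{\gamma t}P(\theta+\gamma+\partial)\eta^q$, the zero order coefficient becomes $P(\theta+\gamma)$, and this vanishes for $\gamma=-\theta$ even when $P(\theta)>0$. There is no conflict with the existence of $w\equiv C_0$: the integral of $e^{\gamma t}$ over $[a,b]$ is at most a constant times its integral over $E_{a,b}$, however long the interval is, so the error term is never negligible. Only for $\gamma=0$ does a long interval outweigh its two ends.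
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
By \eqref{eq:P}, $P(\theta)=(-1)^m\prod_{z\in Z}(\theta-z)$. This vanishes for $\theta\in Z$, and otherwise has the sign $(-1)^{m+N}$, where $N$ is the number of $z\in Z$ with $z>\theta$. The first claim follows from Theorem~\ref{thm:A}.

Let $n\ge2m$ and $\sigma>-2m$. Then $\theta>0$, and the factors $\theta+2k$ in \eqref{eq:P} are positive. The numbers $n-2-2k$, $0\le k\le m-1$, are $z_1<\dots<z_m$, with $z_1\ge0$, so $P(\theta)$ has the sign of $\prod_{i=1}^m(z_i-\theta)$. This product vanishes at $z_1,\dots,z_m$, and for $\theta\in(z_j,z_{j+1})$ exactly $j$ of its factors are negative.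
\end{proof}

\section{The averaged bound}\label{sec:B}

When $P(\theta)>0$ the first term on the right of \eqref{eq:basic} must be kept, and it grows with the length of the interval. Bounding $\int_EF\varphi$ by $\int F\varphi$ would let the error grow as well and would give a worse rate than $1/\log\Lambda$. So we first bound $F$ on unit intervals, which makes the error bounded, and then compare with the periodic computation of Section~\ref{sec:idea}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\ell=b-a\ge1$, $\varphi=\varphi_{a,b}$, $E=E_{a,b}$ and $Y=\int F\varphi\,dt<\infty$. Write $F^{1/p}\varphi=(F\varphi)^{1/p}\varphi^{1/p'}$. Since $\int\varphi\le\ell+2$, H\"older's inequality gives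
\begin{equation}\label{eq:holder}
\int W\varphi\,dt\le\int F^{1/p}\varphi\,dt\le Y^{1/p}(\ell+2)^{1/p'} .
\end{equation}

\emph{Unit intervals.} For $\ell=1$, \eqref{eq:basic} and \eqref{eq:holder} give $Y\le(3^{1/p'}P(\theta)+K')Y^{1/p}$. Hence $\int_IF\le C_1:=(3^{1/p'}P(\theta)+K')^{p'}$ for every interval $I$ of length $1$.

\emph{Long intervals.} For $\ell\ge1$ the set $E$ consists of two unit intervals, so $\int_EF\varphi\le2C_1$. Put $C_2=K'(2C_1)^{1/p}$ and $X=Y/(\ell+2)$. Dividing \eqref{eq:basic} by $\ell+2$ and using \eqref{eq:holder} with $(\ell+2)^{1/p'-1}=(\ell+2)^{-1/p}$, we get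
\[
g(X)\le\frac{C_2}{\ell+2},\qquad g(X):=X-P(\theta)X^{1/p}.
\]
The function $g$ is convex on $[0,\infty)$, because $P(\theta)>0$ and $X^{1/p}$ is concave. At $X_*=P(\theta)^{p'}$ we have $X_*^{1/p'}=P(\theta)$, so $g(X_*)=0$ and $g'(X_*)=1-\frac1pP(\theta)X_*^{-1/p'}=\frac1{p'}$. A convex function lies above its tangent lines, so $g(X)\ge(X-X_*)/p'$, and $X\le X_*+p'C_2/(\ell+2)$. Therefore
\[
\frac1\ell\int_a^bF\,dt\le\frac{\ell+2}{\ell}X\le X_*+\frac{2X_*+p'C_2}{\ell}.
\]
Take $a=\log R$ and $\ell=\log\Lambda\ge1$. By \eqref{eq:Fint} this is the claim, with $C=2X_*+p'C_2$. For $u=C_0|x|^{-\theta}$ we have $F\equiv C_0^p$, so the left side equals $C_0^p$.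
\end{proof}

\section{Counterexamples for $p<1$ and in a punctured ball}\label{sec:C}

Both examples are radial perturbations of a positive polyharmonic function, obtained from Banach's fixed point theorem: a map $T$ of a nonempty complete metric space into itself with $d(Tu,Tv)\le\kappa\,d(u,v)$, $\kappa<1$, has a fixed point. We need right inverses of the Laplacian on radial functions that preserve order.

For $f$ continuous on $(0,\infty)$ or $(0,1)$, with $s^{n-1}f(s)$ integrable near $0$, let
\[
If(\rho)=\rho^{1-n}\int_0^\rho s^{n-1}f(s)\,ds,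
\]
\[
S_0f(r)=\int_0^rIf\,d\rho,\qquad S_\infty f(r)=\int_r^\infty If\,d\rho,\qquad S_1f(r)=\int_r^1If\,d\rho ,
\]
whenever the integrals converge absolutely. We use three properties.
\begin{itemize}
\item[(1)] If $f\in C^k$, then $If\in C^{k+1}$ and $(\rho^{n-1}If)'=\rho^{n-1}f$. Since $\Delta v=r^{1-n}(r^{n-1}v')'$ for radial $v$, each of $S_0f$, $S_\infty f$, $S_1f$ is $C^{k+2}$ for $r>0$, with $\Delta S_0f=f$ and $-\Delta S_\infty f=-\Delta S_1f=f$.
\item[(2)] The operators are linear, and if $|f|\le h$ and $Sh$ is defined, then $Sf$ is defined and $|Sf|\le Sh$, for $S$ any of them or any composition of them. Also $Sf\ge0$ for $f\ge0$.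
\item[(3)] For $s>-n$, $I(r^s)(\rho)=\rho^{s+1}/(s+n)$.
\end{itemize}
A function $v(|x|)$ with $v\in C^k$ for $r>0$ is $C^k$ away from the origin of $\mathbb R^n$.

\begin{proof}[Proof of Proposition~\ref{prop:C}(a)]
The hypothesis says $0<4+\sigma<2(1-p)$, so $\theta=(4+\sigma)/(p-1)\in(-2,0)$. In $P(\theta)=\theta(\theta+2)(n-2-\theta)(n-4-\theta)$ the first factor is negative and, as $n\ge4$, the other three are positive. So $P(\theta)<0$.

The zeros $-2$ and $0$ of $P$ that enclose $\theta$ correspond to the biharmonic functions $r^2$ and $1$. We look for a solution comparable to $A(1+r^2)$. Since $p<1$, the right side of the equation has size $A^p$, which is small compared with $A$ when $A$ is large. The right side is bounded by powers $r^s$ with $-4<s<-2$. Inverting the Laplacian once produces $r^{s+2}$, which vanishes at infinity, and inverting it again produces $r^{s+4}$, which vanishes at the origin. This dictates the choice $G=S_0S_\infty$. By (1), if $f$ is continuous and $Gf$ is defined, then $Gf\in C^4$ for $r>0$ and $\Delta^2Gf=\Delta S_\infty f=-f$.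

Let $-4<s<-2$; then $s+n>0$ because $n\ge4$. By (3),
\[
S_\infty(r^s)=\frac{r^{s+2}}{(s+n)(-s-2)},\qquad S_0(r^{s+2})=\frac{r^{s+4}}{(s+n+2)(s+4)},
\]
so $G(r^s)=c_sr^{s+4}$ with $c_s=\bigl[(s+n)(-s-2)(s+n+2)(s+4)\bigr]^{-1}>0$. Both $\sigma$ and $\sigma+2p$ lie in $(-4,-2)$. Also $(1+r^2)^p\le1+r^{2p}$ for $0<p<1$, and $r^\alpha\le1+r^2$ for $0<\alpha<2$. Hence
\begin{equation}\label{eq:G}
G\bigl(r^\sigma(1+r^2)^p\bigr)\le c_\sigma r^{\sigma+4}+c_{\sigma+2p}\,r^{\sigma+2p+4}\le c\,(1+r^2),\qquad c=c_\sigma+c_{\sigma+2p}.
\end{equation}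

For $A>0$ let $\mathcal X$ be the set of $u\in C((0,\infty))$ with $\frac A2(1+r^2)\le u\le A(1+r^2)$, with the metric $d(u,v)=\sup|u-v|/(1+r^2)$. Division by $1+r^2$ maps $\mathcal X$ isometrically onto the continuous functions with values in $[A/2,A]$ under the supremum norm, so $\mathcal X$ is complete. Put
\[
Tu=A(1+r^2)-G(r^\sigma u^p).
\]
By (2) and \eqref{eq:G}, $0\le G(r^\sigma u^p)\le A^pc\,(1+r^2)$ for $u\in\mathcal X$, so $T$ maps $\mathcal X$ into itself if $cA^{p-1}\le\frac12$. For $u,v\in\mathcal X$ the mean value theorem, the monotonicity of $\tau\mapsto\tau^{p-1}$ and the lower bound in $\mathcal X$ give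
\[
|u^p-v^p|\le p\Bigl(\frac A2(1+r^2)\Bigr)^{p-1}|u-v|\le p\,2^{1-p}A^{p-1}(1+r^2)^p\,d(u,v).
\]
By (2) and \eqref{eq:G} again, $d(Tu,Tv)\le p\,2^{1-p}cA^{p-1}d(u,v)$. Since $A^{p-1}\to0$ as $A\to\infty$, for large $A$ the map $T$ is a contraction of $\mathcal X$. Its fixed point $u$ is positive and $C^4$ for $r>0$, and $\Delta^2u=0-\Delta^2G(r^\sigma u^p)=r^\sigma u^p$.
\end{proof}

For this solution $w=r^\theta u\ge\frac A2(e^{\theta t}+e^{(\theta+2)t})$ grows exponentially at both ends of the line, so the ends of an interval are never negligible. For $p>1$ such growth is excluded by the inequality $Y\le\mathrm{const}\cdot Y^{1/p}$; for $p<1$ an inequality of that form gives no upper bound.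

\begin{proof}[Proof of Proposition~\ref{prop:C}(b)]
Here we perturb a small constant $\delta$: since $p>1$, the right side has size $\delta^p$, small compared with $\delta$. We need $S_1^m$ to map $r^\sigma$ to a bounded function, and this is where $\sigma>-2m\ge-n$ is used. By (3), on $(0,1)$,
\[
S_1(r^s)=\frac{r^{s+2}-1}{(s+n)(-s-2)}\qquad(s>-n,\ s\ne-2).
\]
So $S_1(r^s)\le C_sr^{s+2}$ for $-n<s<-2$, and $S_1(r^s)$ is bounded for $s>-2$, where $s>-n$ holds because $n\ge2m\ge2$. The case $s=0$ and (2) show that $S_1$ maps bounded functions to bounded functions. To avoid the exponent $-2$, which produces a logarithm, choose a non-integer $\sigma'\in(-2m,\sigma]$; then $r^\sigma\le r^{\sigma'}$ on $(0,1)$ and $\sigma'>-n$. Let $j\ge0$ be the least integer with $\sigma'+2j>-2$. Then $j\le m-1$, because $\sigma'+2(m-1)>-2$, and $-n<\sigma'+2i<-2$ for $0\le i<j$. Hence $S_1^j(r^{\sigma'})\le C r^{\sigma'+2j}$, then $S_1^{j+1}(r^{\sigma'})$ is bounded, and the remaining $m-j-1\ge0$ applications of $S_1$ preserve boundedness. By (2),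
\[
M:=\sup_{0<r<1}S_1^m(r^\sigma)<\infty .
\]

Let $\mathcal Y=\{u\in C((0,1)):0\le u\le2\delta\}$ with the supremum metric, a complete space, and put $Tu=\delta+S_1^m(r^\sigma u^p)$. By (2), $\delta\le Tu\le\delta+M(2\delta)^p$. From $|u^p-v^p|\le p(2\delta)^{p-1}|u-v|$ we get $\|Tu-Tv\|_\infty\le Mp(2\delta)^{p-1}\|u-v\|_\infty$. Choose $\delta>0$ so small that $2Mp(2\delta)^{p-1}\le1$. Then $M(2\delta)^p\le\delta/p\le\delta$ and the Lipschitz constant is at most $\frac12$, so $T$ is a contraction of $\mathcal Y$. Its fixed point satisfies $u\ge\delta>0$. Since $r^\sigma u^p$ is continuous, $m$ applications of (1) give $u\in C^{2m}(B_1\setminus\{0\})$ and $(-\Delta)^mu=|x|^\sigma u^p$.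
\end{proof}

For this solution $F=(r^\theta u)^p\le(2\delta)^pe^{p\theta t}$ with $\theta>0$, so $F$ is integrable on $(-\infty,0)$, in agreement with the first use of \eqref{eq:two}. The second use fails: the test functions must be supported in $t<0$, so the right component of $E$ cannot be sent to infinity, and its contribution does not tend to zero.

\begin{thebibliography}{1}

\bibitem{NY}
Qu\^oc Anh Ng\^o and Dong Ye,
\emph{Existence and non-existence results for the higher order Hardy-H\'enon equation revisited},
arXiv:2007.09652 (2020).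

\end{thebibliography}
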